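# Periods of the quantum twist on powers of a bipartite Coxeter element

## 1. Three flags in general position

We begin with a geometric fact that can be proved on one board. It is the easy case of the theorem of these notes, and its proof shows what has to be generalized.

**Conventions.** Let $\mathfrak g$ be a finite-dimensional complex simple Lie algebra with Cartan matrix $a_{i,j}=\langle\alpha_i^\vee,\alpha_j\rangle$ ($i,j\in I$). Its Weyl group $W$ has simple reflections $s_i$, length $\ell$, longest element $w_\circ$ and Coxeter number $h$. Let $G$ be the simply connected complex group, with $B_\pm,N_\pm,H$ and one-parameter subgroups $x_i(t)\in N_+$, $y_i(t)\in N_-$ as usual, weight lattice $P$ and root lattice $Q$. Let $i\mapsto i^*$ be the involution of $I$ with $w_\circ\alpha_i=-\alpha_{i^*}$. It is the identity exactly in types $A_1,B_n,C_n,D_n$ ($n$ even), $E_7,E_8,F_4,G_2$. Put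
$$\bar s_i=x_i(-1)y_i(1)x_i(-1),\qquad \overline{uv}=\bar u\,\bar v\ \text{ if }\ \ell(uv)=\ell(u)+\ell(v).$$
In $SL_2$ this is $\bar s=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$.

Let $v_i$ be a highest weight vector of $V(\varpi_i)$, let $v_i^*$ be the covector with $\langle v_i^*,v_i\rangle=1$ that vanishes on the other weight spaces, and let $\Delta_i(x)=\langle v_i^*,xv_i\rangle$ for $x\in G$. Then
$$\Delta_i(n_-xn_+)=\Delta_i(x)\qquad(n_\pm\in N_\pm),\tag{1.1}$$
and $x\in N_-HN_+$ if and only if $\Delta_i(x)\ne0$ for all $i$. For $j\neq i$ we have $\bar s_jv_i=v_i$ and $v_i^*\bar s_j^{-1}=v_i^*$. Hence $\bar uv_i$ and $v_i^*\bar u^{-1}$ depend only on $u\varpi_i$.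

Let $x\mapsto x^{\mathsf t}$ be the antiautomorphism of $G$ with $x_i(t)^{\mathsf t}=y_i(t)$, $y_i(t)^{\mathsf t}=x_i(t)$, and $d^{\mathsf t}=d$ for $d\in H$. Put $\theta(x)=(x^{\mathsf t})^{-1}$, an automorphism of $G$. Then $\bar s_i^{\mathsf t}=\bar s_i^{-1}$, so $\bar u^{\mathsf t}=\bar u^{-1}$ and $\theta(\bar u)=\bar u$ for all $u\in W$. Also $\Delta_i(x^{\mathsf t})=\Delta_i(x)$: if $x=n_-dn_+$, then $x^{\mathsf t}=n_+^{\mathsf t}dn_-^{\mathsf t}$ has the same middle factor, and such $x$ are dense.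

**Definition (relative position).** For flags $gB_+,g'B_+\in G/B_+$ and $v\in W$ write $gB_+\xrightarrow{v}g'B_+$ if $g^{-1}g'\in B_+vB_+$.

By the Bruhat decomposition every ordered pair has exactly one relative position, and left translation by $G$ preserves it. If $\ell(vv')=\ell(v)+\ell(v')$, then $F\xrightarrow{v}F'\xrightarrow{v'}F''$ implies $F\xrightarrow{vv'}F''$. Conversely, given $F\xrightarrow{vv'}F''$, the intermediate flag $F'$ exists, is unique, and depends algebraically on $(F,F'')$.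

*Example.* For $SL_4$ a flag is a chain (line $\subset$ plane $\subset$ hyperplane) in $\mathbb C^4$. Position $s_i$ means that exactly the $i$-dimensional members differ. Position $s_1s_3$ means: same plane, different lines, different hyperplanes. Position $w_\circ$ is general position.

The automorphism $\theta$ acts on flags by
$$\theta(gB_+):=\theta(g)\bar w_\circ B_+ .\tag{1.2}$$
This is well defined because $\theta(B_+)=B_-$ and $B_-\bar w_\circ B_+=\bar w_\circ B_+$. It satisfies $\theta(gF)=\theta(g)\theta(F)$ and $\theta(\theta(F))=F$, since $\bar w_\circ^2\in H$. It turns relative position $v$ into $w_\circ vw_\circ$, because $\bar w_\circ^{-1}(B_-vB_-)\bar w_\circ=B_+w_\circ vw_\circ B_+$.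

**Definition (unipotent cell, minors, twist).** For $w\in W$ let $N_-^w=N_-\cap B_+wB_+$ and $R=\mathbb C[N_-^w]$. On $N_-$ put
$$D_{u\varpi_i,v\varpi_i}(n)=\Delta_i(\bar u^{-1}n\bar v),\qquad f_i:=D_{w\varpi_i,\varpi_i}.$$
The *Berenstein–Zelevinsky twist* is the morphism $\gamma:N_-^w\to N_-^w$ given by
$$n^{\mathsf t}\,\bar w\in\gamma(n)HN_+ .\tag{1.3}$$

This makes sense. Write $n=z\bar wb$ with $z\in N_+\cap wN_-w^{-1}$ and $b\in B_+$. Since $\bar w^{-1}z\bar w\in N_-$, we get $f_i(n)=\varpi_i(b)\neq0$. Moreover $\Delta_i(n^{\mathsf t}\bar w)=\Delta_i(\bar w^{\mathsf t}n)=\Delta_i(\bar w^{-1}n)=f_i(n)\ne0$, so $n^{\mathsf t}\bar w\in N_-HN_+$. Finally $\gamma(n)\in n^{\mathsf t}\bar wB_+\subset B_+wB_+$, since $n^{\mathsf t}\in N_+$. In particular each $f_i$ is a unit of $R$.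

**Proposition 1.1.** Let $w=w_\circ$. There is a morphism $d:N_-^{w}\to H$ with $\gamma^6(n)=d(n)\,n\,d(n)^{-1}$. If $*=\mathrm{id}$, the same holds for $\gamma^3$.

*Proof.* Attach to $n$ the triple $\mathbf F(n)=(B_+,\,nB_+,\,w_\circ B_+)$, and let $\rho(F_0,F_1,F_2)=(F_2,F_0,F_1)$.

**Step 1: the twist rotates the triple.** We claim
$$\mathbf F(\gamma(n))=n^{\mathsf t}\,\theta(\rho\,\mathbf F(n)).\tag{1.4}$$
The three entries on the right are
* $n^{\mathsf t}\theta(w_\circ B_+)=n^{\mathsf t}\bar w_\circ\bar w_\circ B_+=n^{\mathsf t}B_+=B_+$;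
* $n^{\mathsf t}\theta(B_+)=n^{\mathsf t}w_\circ B_+=\gamma(n)B_+$ by (1.3);
* $n^{\mathsf t}\theta(nB_+)=n^{\mathsf t}(n^{\mathsf t})^{-1}w_\circ B_+=w_\circ B_+$.

**Step 2: iterate, so that the rotation disappears.** Applying (1.4) three times and using $\rho^3=1$ gives $\mathbf F(\gamma^3(n))=g(n)\,\theta(\mathbf F(n))$, where $g(n)=\gamma^2(n)^{\mathsf t}\,\gamma(n)^{-1}\,n^{\mathsf t}$ is a morphism $N_-^w\to G$. Applying this twice gives $\mathbf F(\gamma^6(n))=d(n)\mathbf F(n)$ with $d(n)=g(\gamma^3(n))\,\theta(g(n))$. The element $d(n)$ fixes $B_+$ and $w_\circ B_+$, so it lies in $B_+\cap B_-=H$. Then $d(n)nd(n)^{-1}B_+=d(n)nB_+=\gamma^6(n)B_+$. Both $d(n)nd(n)^{-1}$ and $\gamma^6(n)$ lie in $N_-$, and $N_-\cap B_+=1$, so they are equal.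

**Step 3: the case $*=\mathrm{id}$, where $\theta$ is inner.** Now $w_\circ$ acts as $-1$, so conjugation by $\bar w_\circ$ sends $d\in H$ to $d^{-1}$, $x_i(t)$ to $y_i(c_it)$ and $y_i(t)$ to $x_i(c_i^{-1}t)$ with $c_i\in\mathbb C^*$. The automorphism $\theta$ sends $d\mapsto d^{-1}$, $x_i(t)\mapsto y_i(-t)$, $y_i(t)\mapsto x_i(-t)$. Choose $d_0\in H$ with $\alpha_i(d_0)=-c_i$ for all $i$. Then conjugation by $d_0\bar w_\circ$ agrees with $\theta$ on all these generators, so
$$\theta(gB_+)=d_0\bar w_\circ g\bar w_\circ^{-1}d_0^{-1}\bar w_\circ B_+=d_0\bar w_\circ\, gB_+.\tag{1.5}$$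
Hence $\mathbf F(\gamma^3(n))=g(n)d_0\bar w_\circ\,\mathbf F(n)$. As in Step 2, $d(n):=g(n)d_0\bar w_\circ\in H$ and $\gamma^3(n)=d(n)nd(n)^{-1}$. $\square$

*Example ($SL_3$, by hand).* Let $n$ have entries $n_{21}=a$, $n_{31}=b$, $n_{32}=c$, and put $f=ac-b$. Here $\bar w_\circ$ has columns $e_3,-e_2,e_1$, so
$$n^{\mathsf t}\bar w_\circ=\begin{pmatrix}b&-a&1\\c&-1&0\\1&0&0\end{pmatrix},\qquad \gamma:(a,b,c)\mapsto\Big(\frac cb,\ \frac1b,\ \frac af\Big),$$
and $f\mapsto \frac{c}{b}\cdot\frac af-\frac1b=\frac{ac-f}{bf}=\frac1f$. Therefore $\gamma^2:(a,b,c)\mapsto(a\cdot\tfrac bf,\ b,\ c\cdot\tfrac fb)$. So $\gamma^2$ is already conjugation by a torus element: the rotation argument gives an upper bound, and here it is not the best one.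

## 2. The period of the twist: definitions, quoted facts, and the theorem

**The quantum objects.** For $w\in W$ let $\mathcal A_q(\mathfrak n(w))$ be the quantum unipotent coordinate ring. Let $\widetilde{\mathcal A}_q(\mathfrak n(w))$ be its localization at the frozen variables, which are the unipotent quantum minors $D_{w\varpi_i,\varpi_i}$. Let $\widetilde{\mathrm G}^{\rm up}(w)$ be its upper global basis and $\eta_w$ the quantum twist automorphism of Kimura and Oya.

**Definition (periodicity).** $\mathrm{PD}(w)$ is the smallest $k\ge1$ such that, for every $b\in\widetilde{\mathrm G}^{\rm up}(w)$, $\eta_w^k(b)$ equals $b$ up to a Laurent monomial in the frozen variables and a power of $q$; it is $\infty$ if there is no such $k$.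

We use the quantum ring only through the following facts, quoted from Kimura–Oya, *Twist automorphisms on quantum unipotent cells and dual canonical bases*, IMRN 2021, and the references there (Kashiwara, De Concini–Procesi, Kimura). The ring $\widetilde{\mathcal A}_q(\mathfrak n(w))$ is identified with the quantum unipotent cell by the De Concini–Procesi isomorphism, compatibly with upper global bases and minors.

* **(K1)** The $\mathbb Z[q^{\pm1/2}]$-span of $\widetilde{\mathrm G}^{\rm up}(w)$ is a subalgebra. Its specialization at $q^{1/2}=1$ (over $\mathbb C$) is $R=\mathbb C[N_-^w]$, and $\widetilde{\mathrm G}^{\rm up}(w)$ becomes a $\mathbb C$-basis $\mathbb B$ of $R$. Unipotent quantum minors specialize to minors.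
* **(K2)** $\widetilde{\mathrm G}^{\rm up}(w)$ consists of $Q$-weight vectors (at $q=1$ the grading is the one given by conjugation by $H$, see Section 4). It is stable, up to powers of $q$, under multiplication by frozen Laurent monomials. Each unipotent quantum minor $D_{u\varpi_i,v\varpi_i}$ is, up to a power of $q$, zero or an element of $\widetilde{\mathrm G}^{\rm up}(w)$.
* **(K3)** $\eta_w$ is an algebra automorphism permuting $\widetilde{\mathrm G}^{\rm up}(w)$ up to frozen monomials and powers of $q$. Up to powers of $q$, $\eta_w(D_{u,v_\lambda})=D_{w\lambda,\lambda}^{-1}D_{v_{w\lambda},u}$ for $\lambda$ dominant and $u\in V(\lambda)$ a weight vector, where $D_{u,u'}$ is the matrix coefficient $\langle u,\cdot\,u'\rangle$ for the ${\mathsf t}$-contravariant form. At $q=1$, $\eta_w$ becomes $\gamma^*$.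

The last two statements match. If $n^{\mathsf t}\bar w=\gamma(n)d'n_+$ with $d'\in H$, $n_+\in N_+$, then $\langle u,\gamma(n)v_\lambda\rangle=\lambda(d')^{-1}\langle u,n^{\mathsf t}\bar wv_\lambda\rangle=\lambda(d')^{-1}\langle\bar wv_\lambda,nu\rangle$, and taking $u=v_\lambda$ gives $\lambda(d')=D_{w\lambda,\lambda}(n)$.

**The elements $c^m$.** Write $I=I_o\sqcup I_e$, a bipartition of the Dynkin diagram, so that $a_{i,j}=0$ for distinct $i,j$ in the same part, and let
$$c=\Big(\prod_{i\in I_o}s_i\Big)\Big(\prod_{j\in I_e}s_j\Big).$$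
Since $\ell(c)=|I|$ and $\ell(w_\circ)=|I|h/2$, the condition $m\,\ell(c)\le\ell(w_\circ)$ says $2m\le h$. Put $N:=h+m$.

Say $W$ is in class $(A)$ if it is of type $A_n$, $D_n$ with $n$ odd, or $E_6$, and in class $(B)$ if it is of type $B_n$, $C_n$, $D_n$ with $n$ even, $F_4$, or $G_2$. Jung and Park, *Crystals and quantum twist automorphisms*, arXiv:2507.01306 (2025), conjecture the following: for $W$ in class $(A)$ or $(B)$ and $m\ge2$ with $m\,\ell(c)\le\ell(w_\circ)$,
$$\mathrm{PD}(c^m)=\begin{cases}h+m&m=2,\ \text{class }(A),\\[2pt] \dfrac{2(h+m)}{\gcd(h,m)}&m>2,\ \text{class }(A),\\[6pt] \dfrac{h+m}2&m=2,\ \text{class }(B),\\[6pt] \dfrac{h+m}{\gcd(h/2,m)}&m>2,\ \text{class }(B).\end{cases}\tag{2.1}$$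

**Theorem 2.1.** Let $\mathfrak g$ be simple, $m\ge2$, $2m\le h$, $w=c^m$, $k\ge1$. Then $\eta_w^k(b)=b$ up to frozen Laurent monomials and powers of $q$ for all $b\in\widetilde{\mathrm G}^{\rm up}(w)$ if and only if

* (I) $2N\mid kh$, and ($k$ is even or $*=\mathrm{id}$); or
* (II) $m=2$, $kh\equiv N\pmod{2N}$, and ($k$ is odd or $*=\mathrm{id}$).

**Corollary 2.2.** The conjecture is true. The class $(A)$ formulas hold whenever $*\neq\mathrm{id}$, and the class $(B)$ formulas hold whenever $*=\mathrm{id}$ (so also for $E_7,E_8$).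

Types $A_1,A_2$ ($h=2,3$) admit no $m\ge2$ with $2m\le h$. So throughout $h\ge4$, $|I|\ge2$ and $I_o,I_e\ne\emptyset$.

*Proof of Corollary 2.2 from Theorem 2.1.* We find the least $k$ satisfying (I) or (II).

* $*=\mathrm{id}$, $m>2$. Then $h$ is even, and $2N\mid kh\iff N\mid k\frac h2$. As $\gcd(h+m,\frac h2)=\gcd(\frac h2,m)$, the least $k$ is $\frac{h+m}{\gcd(h/2,m)}$.
* $*=\mathrm{id}$, $m=2$. (I) or (II) together say $N\mid kh$, and $\gcd(h+2,h)=2$. The least $k$ is $\frac{h+2}2$.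
* $*\ne\mathrm{id}$, $m>2$. Then $k=2k'$ with $N\mid k'h$, i.e. $\frac N{\gcd(h,m)}\mid k'$. The least $k$ is $\frac{2(h+m)}{\gcd(h,m)}$.
* $*\ne\mathrm{id}$, $m=2$, $h$ odd. Then $\gcd(2N,h)=1$, so (I) means $2N\mid k$. (II) forces $N\mid k$, and $k=N$ satisfies (II) because $N$ and $h$ are odd. The least $k$ is $h+2$.
* $*\ne\mathrm{id}$, $m=2$, $h$ even. In (I), $k=2k'$ with $N\mid k'h$. Since $\frac N2=\frac h2+1$ is prime to $\frac h2$, this means $\frac N2\mid k'$, i.e. $N\mid k$. In (II), $k$ is odd and $N\mid kh$, so $\frac N2\mid k$; hence $\frac N2$ is odd and $\frac h2$ is even. Writing $k=\frac N2r$ gives $kh=N\,r\,\frac h2\equiv0\pmod{2N}$, a contradiction. The least $k$ is $N=h+2$. $\square$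

Sample values: $\mathrm{PD}(c^2)=6$ for $A_3$, $\mathrm{PD}(c^2)=3$ for $B_2$, $\mathrm{PD}(c^2)=4$ for $B_3$, $\mathrm{PD}(c^3)=33/3=11$ for $E_8$.

*On conventions.* The theorem is proved for the $\eta_w$ of (K3) and for either labelling of the two parts as $I_o,I_e$. So it covers conventions that attach the ring to $w^{-1}=(c^{-1})^m$, since $c^{-1}$ is $c$ with the parts exchanged. It also covers $\eta_w^{-1}$. Indeed (K3) with $u=v_{w\lambda}$ gives $\eta_w(D_{w\lambda,\lambda})=q^{\bullet}D_{w\lambda,\lambda}^{-1}$, so "$\eta_w^k(b)=q^\bullet fb$ for all $b$ with $f$ frozen depending on $b$" is equivalent to the same statement for $\eta_w^{-k}$.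

**Passing to $q=1$.** Let $\mathcal F\subset R^\times$ be the group of Laurent monomials in the $f_i$.

**Lemma 2.3.** The map $\gamma^*$ is injective on $R$ (hence extends to $\operatorname{Frac}R$). With $\sigma=(\gamma^*)^k$, the condition "$\eta_w^k(b)=b$ up to frozen monomials and powers of $q$ for all $b$" holds if and only if $\sigma(\bar b)\in\mathbb C^*\mathcal F\,\bar b$ for all $\bar b\in\mathbb B$.

*Proof.* By (K2), (K3), $\eta_w(b)=q^\bullet b''$ with $b''\in\widetilde{\mathrm G}^{\rm up}(w)$. If $b_1''=b_2''$ then $b_1=q^\bullet b_2$, so $b_1=b_2$. Thus $\gamma^*$ maps the basis $\mathbb B$ injectively into itself and is injective. "Only if" is specialization. For "if", write $\eta_w^k(b)=q^\bullet b''$ and suppose $\bar b''=\lambda f\bar b$ with $\lambda\in\mathbb C^*$, $f\in\mathcal F$. By (K2), $fb=q^\bullet b'''$ with $b'''$ a basis element, so $\bar b''=\lambda\bar b'''$. As $\mathbb B$ is a basis, $b''=b'''$. $\square$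

**What Proposition 1.1 gives, and what changes.** We shall see that $c^m=w_\circ$ when $2m=h$, and that the units of $R$ are exactly $\mathbb C^*\mathcal F$. Elements of $\mathbb B$ are homogeneous for conjugation by $H$, so if $\gamma^k(n)=d(n)nd(n)^{-1}$, then each $\bar b$ is multiplied by a character of $d(n)$, which is a unit. So for $2m=h$ the power $\eta_w^6$ is trivial in the sense of the definition, and so is $\eta_w^3$ if $*=\mathrm{id}$. This agrees with Theorem 2.1: for $h=2m$, (I) says $3\mid k$ with $k$ even or $*=\mathrm{id}$, and (II) asks $4k\equiv6\pmod{12}$, which is impossible.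

For $2m<h$ two things change. First, $B_+$ and $nB_+$ are no longer in general position. The second line of Step 1 becomes $\gamma(n)B_+=n^{\mathsf t}wB_+=n^{\mathsf t}\theta(ww_\circ B_+)$, and $ww_\circ B_+$ is not one of our three flags; we need more flags. Second, we must prove that nothing smaller works, and $SL_3$ shows that a count of rotations cannot do this by itself.

## 3. Alternating words in two commuting blocks of reflections

Let $\varepsilon(i)=0$ for $i\in I_o$ and $\varepsilon(i)=1$ for $i\in I_e$. For $j\in\mathbb Z$ put $I_j=\{i:\varepsilon(i)\equiv j\bmod 2\}$ and $c_j=\prod_{i\in I_j}s_i$, so $c=c_0c_1$ and $c_j^2=1$. Put $v_s=c_0c_1\cdots c_{s-1}$, so $c^r=v_{2r}$.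

**Lemma 3.1.** For every $j$:
$$w_\circ=c_jc_{j+1}\cdots c_{j+h-1}\quad\text{with lengths adding};\tag{3.1}$$
$$w_\circ c_jw_\circ=c_{j+h},\qquad \varepsilon(i^*)\equiv\varepsilon(i)+h\pmod2.\tag{3.2}$$
There are $\zeta_i>0$ with
$$\sum_{i'\ne i}(-a_{i'i})\zeta_{i'}=2\cos(\pi/h)\,\zeta_i\quad\text{for all }i.\tag{3.3}$$

*Proof.* **Step 1: a plane on which $c_0,c_1$ are reflections.** The matrix $M=2\cdot1-A$ is nonnegative and irreducible. Let $\rho>0$ be its Perron–Frobenius eigenvalue and $a_i>0$ with $\sum_{i\ne j}(-a_{ji})a_i=\rho a_j$. Put $\lambda_o=\sum_{I_o}a_i\varpi_i$ and $\lambda_e=\sum_{I_e}a_i\varpi_i$. Since $\alpha_i=\sum_ja_{ji}\varpi_j$, we have $\sum_{i\in I_o}a_i\alpha_i=2\lambda_o-\rho\lambda_e$, and similarly for $I_e$. Hence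
$$c_0\lambda_o=-\lambda_o+\rho\lambda_e,\quad c_0\lambda_e=\lambda_e,\qquad c_1\lambda_e=-\lambda_e+\rho\lambda_o,\quad c_1\lambda_o=\lambda_o.$$
So on the plane $\Pi=\mathbb R\lambda_o+\mathbb R\lambda_e$, with its $W$-invariant inner product, $c_0$ and $c_1$ are the orthogonal reflections in the lines $\mathbb R\lambda_e$ and $\mathbb R\lambda_o$. Let $\varphi$ be the angle between $\lambda_o$ and $\lambda_e$. As $\lambda_o+c_0\lambda_o=\rho\lambda_e$ is twice the projection of $\lambda_o$ to $\mathbb R\lambda_e$, we get $|\lambda_o|\cos\varphi=\frac\rho2|\lambda_e|$. Symmetrically $|\lambda_e|\cos\varphi=\frac\rho2|\lambda_o|$. So $\rho=2\cos\varphi$ and $0<\varphi<\pi/2$.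

**Step 2: counting sectors to find $\varphi$.** Let $C$ be the open fundamental chamber. The open sector $S=\mathbb R_{>0}\lambda_o+\mathbb R_{>0}\lambda_e$ is $\Pi\cap C$. An element of $W$ fixing a point of $C$ is $1$. So $\langle c_0,c_1\rangle$ acts faithfully on $\Pi$, and the sectors $\delta S=\Pi\cap\delta C$ are pairwise disjoint for distinct $\delta$ in this group. Put $\delta_k=c_jc_{j+1}\cdots c_{j+k-1}$. The sectors $\delta_kS$ and $\delta_{k+1}S=\delta_kc_{j+k}S$ share the wall that is the image under $\delta_k$ of the wall of $S$ fixed by $c_{j+k}$. The wall shared with the previous sector comes from the other wall of $S$. So $S,\delta_1S,\delta_2S,\dots$ are consecutive sectors of angle $\varphi$ going around the origin in one direction. The first one to overlap $S$ again must coincide with it. So $r:=2\pi/\varphi$ is an integer, and $r$ is the least positive number with $\delta_r=1$. Taking determinants on $\Pi$, $r$ is even. Hence $r/2$ is the order of $c_jc_{j+1}\in\{c,c^{-1}\}$,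 which is $h$. So $r=2h$ and $\varphi=\pi/h$.

**Step 3: the longest element.** After $h$ steps the sector is $-S\subset-C$, so $\delta_hC=-C$ and $\delta_h=w_\circ$. The two words ($j$ even, $j$ odd) together have $|I|h=2\ell(w_\circ)$ letters and each has at least $\ell(w_\circ)$; so both are reduced. This is (3.1). Since $\rho=2\cos(\pi/h)$ is also the Perron eigenvalue of the transpose of $M$, (3.3) follows. With $w'=c_{j+1}\cdots c_{j+h-1}$, (3.1) for $j$ and for $j+1$ gives $w_\circ=c_jw'=w'c_{j+h}$, hence $w_\circ=c_jw_\circ c_{j+h}$, which is the first part of (3.2). The second part follows from $w_\circ s_iw_\circ=s_{i^*}$. $\square$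

Consequently, for $2m\le h$ the word $c^m=v_{2m}=c_0c_1\cdots c_{2m-1}$ is a prefix of a reduced word of $w_\circ$. It is reduced of length $|I|m$, and equals $w_\circ$ if $2m=h$.

## 4. Coordinates, units and minors on the cell

From now on $w=c^m$. The map $n\mapsto nB_+$ identifies $N_-^w$ with the open subset $C_w\cap B_-B_+/B_+$ of the Schubert cell $C_w=B_+wB_+/B_+\cong\mathbb A^{\ell(w)}$. It is nonempty: products $y_{i_1}(t_1)\cdots y_{i_\ell}(t_\ell)$ along a reduced word of $w$ with all $t_k\ne0$ lie in it. So $R$ is a domain of dimension $|I|m$. For $f,g\in R$ write $f\approx g$ if $f=ug$ with $u\in R^\times$.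

**Grading.** $H$ acts by conjugation: $R=\bigoplus_{\beta\in Q}R_\beta$, where $f\in R_\beta$ means $f(dnd^{-1})=\beta(d)^{-1}f(n)$ for $d\in H$. Then $\operatorname{wt}D_{u\varpi_i,v\varpi_i}=v\varpi_i-u\varpi_i$. Put
$$D_i(r,p):=D_{c^r\varpi_i,c^p\varpi_i}\quad(0\le p\le r\le m),\qquad D_i(r,r)=1,\quad D_i(m,0)=f_i.$$

**Lemma 4.1.** The $|I|m$ functions $D_i(r,0)$, $i\in I$, $1\le r\le m$, are algebraically independent, and $\operatorname{Frac}R$ is generated by them over $\mathbb C$.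

*Proof.* **Step 1: replace $N_-^w$ by an open subset of an affine space.** Let $U=N_-\cap wN_-w^{-1}$, $N(w)=N_-\cap wN_+w^{-1}$, and
$$\Omega=\{y\in N_-:D_{w\varpi_i,\varpi_i}(y)\neq0\ \forall i\}=N_-\cap wN_-B_+.$$
If $y=\bar wn_-b\in\Omega$, write $\bar wn_-\bar w^{-1}=n'n''$ uniquely with $n'\in U$ and $n''\in N_+\cap wN_-w^{-1}$. Then $n'^{-1}y=n''\bar wb\in N_-\cap N_+\bar wB_+=N_-^w$. Conversely $UN_-^w\subset\Omega$, because $D_{w\varpi_i,\varpi_i}$ is left $U$-invariant (as $\bar w^{-1}U\bar w\subset N_-$). The decomposition $y=u\nu$ with $u\in U$, $\nu\in N_-^w$ is unique, because $wN_-w^{-1}$ acts freely on its orbit of $wB_+$. All maps are algebraic, so $U\times N_-^w\cong\Omega$. Also $U\times N(w)\cong N_-$ by multiplication. Hence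
$$N_-^w\cong U\backslash\Omega\cong\{y\in N(w):D_{w\varpi_i,\varpi_i}(y)\ne0\ \forall i\},$$
and left $U$-invariant functions correspond.

**Step 2: the minors are triangular in root coordinates.** Let $w=s_{i_1}\cdots s_{i_\ell}$ be the reduced word obtained from $c_0c_1\cdots c_{2m-1}$, $w_k=s_{i_1}\cdots s_{i_k}$, and $D_k=D_{w_k\varpi_{i_k},\varpi_{i_k}}$. If position $k$ is the $r$-th occurrence of $i$, then $w_k\varpi_i=c^{r-1}s_i\varpi_i=c^r\varpi_i$ for $i\in I_o$, and $w_k\varpi_i=c^{r-1}c_0s_i\varpi_i=c^r\varpi_i$ for $i\in I_e$. So the $D_k$ are exactly the $D_i(r,0)$, $1\le r\le m$. They are left $U$-invariant: if $\beta>0$ and $w^{-1}\beta>0$, then $w_k^{-1}\beta>0$ ($w_k$ is a prefix of a reduced word), so $\bar w_k^{-1}U\bar w_k\subset N_-$.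

Write $y\in N(w)$ uniquely as $Y_\ell(t_\ell)\cdots Y_1(t_1)$ with $Y_k(t)=\bar w_{k-1}y_{i_k}(t)\bar w_{k-1}^{-1}$. For $p>k$ we have $\bar w_k^{-1}Y_p\bar w_k\in N_-$, so $v_i^*\bar w_k^{-1}Y_p=v_i^*\bar w_k^{-1}$. Let $i=i_k$. From $SL_2$, $v_i^*\bar s_i^{-1}y_i(t)=v_i^*\bar s_i^{-1}+t\,v_i^*$. Hence
$$D_k=t_k\,\langle v_i^*\bar w_{k-1}^{-1},Y_{k-1}\cdots Y_1v_i\rangle+(\text{polynomial in }t_1,\dots,t_{k-1}).$$
Let $k^-$ be the previous occurrence of $i_k$. The letters between are different from $i$, so $v_i^*\bar w_{k-1}^{-1}=v_i^*\bar w_{k^-}^{-1}$, and this covector absorbs $Y_p$ for $p>k^-$. So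
$$D_k=D_{k^-}\,t_k+(\text{polynomial in }t_1,\dots,t_{k-1}),\tag{4.1}$$
with $D_{k^-}:=1$ if there is no previous occurrence. By induction $D_k\ne0$ has degree exactly one in $t_k$ and $\mathbb C(D_1,\dots,D_k)=\mathbb C(t_1,\dots,t_k)$. $\square$

**Lemma 4.2.**
$$R^\times=\mathbb C^*\mathcal F.\tag{4.2}$$

*Proof.* **Step 1: the boundary divisors are irreducible.** On $C_w\ni z\bar wB_+$, $z\in N_+\cap wN_-w^{-1}$, let $\delta_i=\langle v_i^*,z\bar wv_i\rangle$. Then $N_-^w=C_w\setminus\bigcup_i\{\delta_i=0\}$. On $B_-vB_+$ the function $\Delta_i$ is nowhere zero if $v\varpi_i=\varpi_i$, and vanishes identically otherwise, i.e. if $v\ge s_i$. So $\{\delta_i=0\}=\bigsqcup_{s_i\le v\le w}C_w\cap B_-vB_+/B_+$. These open Richardson varieties are irreducible of dimension $\ell(w)-\ell(v)$ (Richardson, Indag. Math. 1992). Now $\{\delta_i=0\}$ is nonempty ($s_i\le w$) and pure of codimension one in an affine space, and $v=s_i$ is the only stratum of that dimension. So $\{\delta_i=0\}$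 is irreducible, and these divisors are distinct for distinct $i$. Hence $\delta_i\in\mathbb C^*q_i^{e_i}$ with $q_i$ prime in $\mathbb C[C_w]$, $e_i\ge1$, and $R^\times=\mathbb C^*\langle q_i:i\in I\rangle$.

**Step 2: the exponents are one.** If $n=z\bar wb$, then $1=\Delta_i(n)=\delta_i\,\varpi_i(b)$ and $f_i(n)=\varpi_i(b)$, so $f_i=\delta_i^{-1}\in\mathbb C^*q_i^{-e_i}$. By (4.1), $f_i=D_k$ ($k$ the last occurrence of $i$) is a polynomial of degree one in $t_k$. So it has a prime factor $\pi\in\mathbb C[t_1,\dots,t_\ell]$ of multiplicity exactly one. In $\operatorname{Frac}R=\mathbb C(t_1,\dots,t_\ell)$ we get $1=\mathrm{ord}_\pi(f_i)=-e_i\,\mathrm{ord}_\pi(q_i)$, so $e_i=1$. $\square$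

Let $K=\mathbb C(f_i:i\in I)\subset\operatorname{Frac}R$, the field generated by the units. The $f_i$ are algebraically independent, and $\mathrm{trdeg}_K\operatorname{Frac}R=|I|(m-1)$.

**The minor identity.** By Fomin–Zelevinsky, *Double Bruhat cells and total positivity*, JAMS 1999, Thm 1.17, for all $x\in G$
$$\Delta_i(x)\Delta_i(\bar s_i^{-1}x\bar s_i)=\Delta_i(\bar s_i^{-1}x)\Delta_i(x\bar s_i)+\prod_{j\ne i}\Delta_j(x)^{-a_{ji}}.\tag{4.3}$$
For $SL_2$ this is $ad=bc+1$. It gives, for $0\le p<r\le m-1$,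
$$D_i(r,p)D_i(r{+}1,p{+}1)=D_i(r{+}1,p)D_i(r,p{+}1)+\prod_{i'\ne i}D_{i'}(r',p')^{-a_{i'i}},\tag{4.4}$$
with $(r',p')=(r,p)$ if $i\in I_o$ and $(r',p')=(r+1,p+1)$ if $i\in I_e$. To see this, take $x=\bar u^{-1}n\bar v$ in (4.3), with $(u,v)=(c^r,c^p)$ if $i\in I_o$ and $(u,v)=(c^rc_0,c^pc_0)$ if $i\in I_e$, and use: $c^rs_i\varpi_i=c^{r+1}\varpi_i$ for $i\in I_o$; $c^rc_0\varpi_i=c^r\varpi_i$ and $c^rc_0s_i\varpi_i=c^{r+1}\varpi_i$ for $i\in I_e$; $c^rc_0\varpi_{i'}=c^{r+1}\varpi_{i'}$ for $i'\in I_o$. (All lengths add, since $r,p\le m-1$.)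

## 5. A closed chain of $2N$ flags

We now replace the three flags by a closed chain which contains $ww_\circ B_+$. For $n\in N_-^w$ put
$$E_0=B_+,\qquad E_{2m}=nB_+,\qquad E_{2m+h}=w_\circ B_+,\qquad E_{2N}=B_+ .$$
The relative positions of consecutive ones are $w$, $w_\circ$ (as $n^{-1}w_\circ\in w_\circ N_+$) and $w_\circ$. Note $2m+2h=2N$. We have $w=c_0\cdots c_{2m-1}$, and by (3.1) $w_\circ=c_{2m}\cdots c_{2m+h-1}=c_{2m+h}\cdots c_{2N-1}$, all reduced. So there is a unique sequence $E_j=E_j(n)$, $j\in\mathbb Z$, with these values and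
$$E_j\xrightarrow{c_j}E_{j+1},\qquad E_{j+2N}=E_j,\tag{5.1}$$
depending algebraically on $n$.

*Example.* In type $A_3$ with $I_o=\{1,3\}$ and $m=2$ we get a closed chain of $12$ flags in $\mathbb C^4$. Steps $c_0=s_1s_3$ keep the plane and change the line and the hyperplane; steps $c_1=s_2$ change only the plane.

Most of the chain is explicit: for $0\le s\le h$,
$$E_{2m+s}=nv_sB_+,\qquad E_{2m+h+s}=v_sw_\circ B_+ .\tag{5.2}$$
For the first family, consecutive positions are $c_s=c_{2m+s}$, the start is $nB_+$ and the end is $nv_hB_+=nw_\circ B_+=w_\circ B_+$ since $w_\circ^{-1}N_-w_\circ=N_+$. For the second, consecutive positions are $w_\circ c_sw_\circ=c_{s+h}$ by (3.2), the start is $w_\circ B_+$ and the end is $w_\circ w_\circ B_+=B_+$. Uniqueness gives (5.2).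

Put $e:=2m+h=2N-h$.

**Lemma 5.1.** $E_j(\gamma(n))=n^{\mathsf t}\,\theta(E_{j+e}(n))$ for all $j$.

*Proof.* Call the right side $E_j'$. It is $2N$-periodic, and $E_j'\to E'_{j+1}$ has position $w_\circ c_{j+e}w_\circ=c_{j+e+h}=c_{j+2N}=c_j$. By uniqueness it suffices to compare at $j=0,2m,e$.

* $E_0'=n^{\mathsf t}\theta(w_\circ B_+)=n^{\mathsf t}B_+=B_+$.
* $E'_{2m}$: by (5.2) with $s=2m\le h$, $E_{2m+e}=v_{2m}w_\circ B_+=ww_\circ B_+$. So $E'_{2m}=n^{\mathsf t}\theta(ww_\circ B_+)=n^{\mathsf t}wB_+=\gamma(n)B_+$.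
* $E'_e$: $2e=2m+2N$, so $E_{2e}=nB_+$ and $E'_e=n^{\mathsf t}\theta(nB_+)=w_\circ B_+$. $\square$

So the twist rotates a closed $2N$-gon of flags by $e\equiv-h$ and applies $\theta$. For $2m=h$ we have $2N=3h$, and the rotation is by a third of the polygon, as in Section 1.

**Proposition 5.2.** If $2N\mid kh$ and ($k$ is even or $*=\mathrm{id}$), there is a morphism $d:N_-^w\to H$ with $\gamma^k(n)=d(n)nd(n)^{-1}$.

*Proof.* Iterating Lemma 5.1 gives $E_j(\gamma^k(n))=g_{(k)}(n)\,\theta^k(E_{j+ke}(n))$, with morphisms $g_{(0)}=1$ and $g_{(k+1)}(n)=\gamma^k(n)^{\mathsf t}\,\theta(g_{(k)}(n))$. Here $2N\mid ke$, so $E_{j+ke}=E_j$. On flags $\theta^k$ is the identity if $k$ is even, and by (1.5) it is left multiplication by $d_0\bar w_\circ$ if $k$ is odd and $*=\mathrm{id}$. So $E_j(\gamma^k(n))=d(n)E_j(n)$ for all $j$ with a morphism $d:N_-^w\to G$. Taking $j=0,e$ shows $d(n)\in B_+\cap B_-=H$. Taking $j=2m$ gives $d(n)nB_+=\gamma^k(n)B_+$, hence the claim. $\square$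

For $f\in R_\beta$ this reads $(\gamma^*)^kf=\beta(d(\cdot))^{-1}f$, and $\beta\circ d\in R^\times=\mathbb C^*\mathcal F$. As elements of $\mathbb B$ are homogeneous, Lemma 2.3 shows: **condition (I) is sufficient.**

**Where this approach stops.** Is the least $k$ in (I) the period? No. Take $B_3$ and $m=2$: $h=6$, $N=8$, $2N=16$, and (I) asks $16\mid6k$, so $k=8$. The conjectured value is $4$. Now $\gamma^4$ rotates the $16$-gon by $4e=40\equiv8$, a half-turn, and nothing in the definition of the chain makes $(E_{j+8})_j$ congruent to $(E_j)_j$. So the polygon of flags does not show the symmetry (II). Moreover it gives no lower bound: since $d(n)$ varies with $n$, a function and its image must be compared modulo units. Two things are needed: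

* functions on the chain that show the half-turn;
* combinations of them from which all units cancel.

The first come from pairing the line of a flag $E_k$ in $V(\varpi_i)$ with the hyperplane of a flag $E_j$. Exchanging the roles of line and hyperplane turns (difference of indices) into ($2N$ minus the difference), and this produces the half-turn when $m=2$. The second are cross-ratios of such pairings.

## 6. Pairing lines with hyperplanes

**Lifts.** The map $(t_i)\mapsto\prod_{i\in I_j}x_i(t_i)\bar s_iB_+$ is an isomorphism $\mathbb A^{I_j}\to B_+c_jB_+/B_+$. So there are unique morphisms $g_j:N_-^w\to G$ ($j\ge0$) with $g_0=1$, $g_jB_+=E_j$ and $g_{j+1}=g_j\prod_{i\in I_j}x_i(t_{i,j})\bar s_i$, $t_{i,j}\in R$. Put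
$$\mathbf a_i(k)=g_kv_i,\qquad \mathbf b_i(j)=v_i^*\bar w_\circ^{-1}g_j^{-1},\qquad T_i(j,k)=\langle\mathbf b_i(j),\mathbf a_i(k)\rangle=\Delta_i(\bar w_\circ^{-1}g_j^{-1}g_k)\in R.\tag{6.1}$$
The lines $\mathbb C\mathbf a_i(j)$ and $\mathbb C\mathbf b_i(j)$ depend only on $E_j$: if $E_j=gB_+$ they are spanned by $gv_i$ and $v_i^*\bar w_\circ^{-1}g^{-1}$, since $\bar w_\circ^{-1}B_+\bar w_\circ=B_-$. We use repeatedly:

**(L)** Two nowhere vanishing morphisms from $N_-^w$ to $V(\varpi_i)$ (or its dual) spanning the same line at every point differ by an element of $R^\times$.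

**Moving the index by one.** From $\bar w_\circ=\bar s_p\,\overline{s_pw_\circ}=\overline{s_pw_\circ}\,\bar s_{p^*}$ we get $\bar s_p\bar w_\circ=\bar w_\circ\bar s_{p^*}$. Also $\bar w_\circ^{-1}x_p(-t)\bar w_\circ=y_{p^*}(t')$ with $t'$ a nonzero constant multiple of $t$. Hence
$$\bar w_\circ^{-1}(x_p(t)\bar s_p)^{-1}=\bar s_{p^*}^{-1}\,y_{p^*}(t')\,\bar w_\circ^{-1}.\tag{6.2}$$
For $q\ne i$, the elements $x_q(t)\bar s_q$ fix $v_i$ and $\bar s_q^{-1}y_q(t')$ fixes $v_i^*$. So
$$\mathbf a_i(j+1)=\mathbf a_i(j)\ \text{ if }i\notin I_j,\qquad\mathbf b_i(j+1)=\mathbf b_i(j)\ \text{ if }i^*\notin I_j.\tag{6.3}$$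

**Relation.** Let $i\in I_k$ and $i^*\in I_j$. Put $X=\bar w_\circ^{-1}g_j^{-1}g_k$ and $X_0=y_i(t')Xx_i(t)$, with $t=t_{i,k}$ and $t'$ the above multiple of $t_{i^*,j}$. The rank one subgroups for the orthogonal nodes of $I_k$ (and of $(I_j)^*$) commute, and the factors with index $\ne i$ fix $v_i$ (resp. $v_i^*$). With (6.2),
$$T_i(j,k)=\Delta_i(X_0),\quad T_i(j{+}1,k)=\Delta_i(\bar s_i^{-1}X_0),\quad T_i(j,k{+}1)=\Delta_i(X_0\bar s_i),\quad T_i(j{+}1,k{+}1)=\Delta_i(\bar s_i^{-1}X_0\bar s_i),$$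
and $T_{i'}(j,k)=\Delta_{i'}(X_0)$ for $i'\ne i$ by (1.1). Now (4.3) gives
$$T_i(j,k)T_i(j{+}1,k{+}1)=T_i(j{+}1,k)T_i(j,k{+}1)+\prod_{i'\ne i}T_{i'}(j,k)^{-a_{i'i}}.\tag{6.4}$$

**Normalization.** For $l\ge-1$, $u-l\ge0$, $u-l\equiv\varepsilon(i)+h\pmod2$, set
$$T_{i,l}(u):=T_i(u-l,\ u+l+h).$$
The parity means that the indices $(j,k)$ satisfy $i^*\in I_j$ and $i\in I_k$, by (3.2). For $l\ge0$, $u-1-l\ge0$ and $u-l\equiv\varepsilon(i)+h+1$, relation (6.4) with $j=u-1-l$, $k=u-1+l+h$ becomes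
$$T_{i,l}(u-1)\,T_{i,l}(u+1)=\underbrace{T_{i,l-1}(u)\,T_{i,l+1}(u)}_{A_{i,l}(u)}+\underbrace{\textstyle\prod_{i'\ne i}T_{i',l}(u)^{-a_{i'i}}}_{B_{i,l}(u)} .\tag{6.5}$$
Indeed (6.3) gives $T_i(j{+}1,k{+}1)=T_i(j{+}2,k{+}2)=T_{i,l}(u+1)$, $T_i(j{+}1,k)=T_i(j{+}2,k)=T_{i,l-1}(u)$, $T_i(j,k{+}1)=T_i(j,k{+}2)=T_{i,l+1}(u)$, and, for $i'$ adjacent to $i$, $T_{i'}(j,k)=T_{i'}(j{+}1,k{+}1)=T_{i',l}(u)$.

**Properties.** Each is used later; the first line says what it states.

**(T0)** *$T_i(j,j+h)=1$, so $T_{i,0}=1$; and $T_{i,-1}=0$.* A product of factors $x_p(t)\bar s_p$ along a reduced word of $v$ lies in $N_+\bar v$. For $v=w_\circ$ we have $\bar w_\circ^{-1}N_+\bar w_\circ=N_-$, which gives the first claim. Next, $T_{i,-1}(u)=T_i(j,k)$ with $k=j+h-2$ and $i\in I_k$. Put $v=c_j\cdots c_{j+h-3}$, so $g_j^{-1}g_k=z\bar v$ with $z\in N_+$. The covector $v_i^*\bar w_\circ^{-1}$ sees only the lowest weight, and $z\bar vv_i\in\bar vv_i+(\text{higher weights})$. So the pairing vanishes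 unless $v\varpi_i=w_\circ\varpi_i$. But $w_\circ=vc_{j+h-2}c_{j+h-1}$ with $i\in I_{j+h-2}$, $i\notin I_{j+h-1}$, so $w_\circ\varpi_i=v(\varpi_i-\alpha_i)\ne v\varpi_i$.

**(T1)** *$T_{i^*}(k,j)=\kappa_iT_i(j,k)$ with $\kappa_i\in\mathbb C^*$ depending only on $i$.* Under $V(\varpi_{i^*})\cong V(\varpi_i)^*$ the highest weight vector $v_{i^*}$ corresponds to a multiple of $v_i^*\bar w_\circ^{-1}$, so $\mathbf a_{i^*}(j)$ corresponds to that multiple of $\mathbf b_i(j)$. Dually $\mathbf b_{i^*}(k)$ corresponds to a constant multiple of $\mathbf a_i(k)$.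

**(T2)** *$T_{i,l}(u+2N)\approx T_{i,l}(u)$.* By (L) and $E_{j+2N}=E_j$, $\mathbf a_i(j+2N)\in R^\times\mathbf a_i(j)$ and $\mathbf b_i(j+2N)\in R^\times\mathbf b_i(j)$.

**(T3)** *$T_{i,l}(u)\approx T_{i^*,m-l}(u+N)$ for $0\le l\le m+1$; in particular $T_{i,m}(u)\in R^\times$ and $T_{i,m+1}(u)=0$.* With $(j,k)=(u-l,u+l+h)$ we have $T_i(j,k)\approx T_{i^*}(k,j)\approx T_{i^*}(k,j+2N)$, where $k=(u+N)-(m-l)$ and $j+2N=(u+N)+(m-l)+h$. The last claims follow from (T0). This is the half-turn we were looking for.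

**(T4)** *$T_{i,l}(u)\circ\gamma\approx T_{i^*,l}(u+e)$.* By Lemma 5.1, $E_k(\gamma(n))=n^{\mathsf t}\theta(g_{k+e})\bar w_\circ B_+$. So by (L)
$$\mathbf a_i(k)\circ\gamma\in R^\times\,n^{\mathsf t}\theta(g_{k+e})\bar w_\circ v_i,\qquad\mathbf b_i(j)\circ\gamma\in R^\times\,v_i^*\bar w_\circ^{-2}\theta(g_{j+e})^{-1}(n^{\mathsf t})^{-1},$$
and $v_i^*\bar w_\circ^{-2}\in\mathbb C^*v_i^*$. The module $V(\varpi_i)$ twisted by $\theta$ is $V(\varpi_{i^*})$ with highest weight vector $\bar w_\circ v_i$, and $v_i^*$ becomes a covector of its lowest weight. So $\langle v_i^*,\theta(x)\bar w_\circ v_i\rangle=\kappa_i'\,\Delta_{i^*}(\bar w_\circ^{-1}x)$ with $\kappa_i'\in\mathbb C^*$ depending only on $i$. Apply this to $x=g_{j+e}^{-1}g_{k+e}$: $T_i(j,k)\circ\gamma$ is $\kappa'_i$ times a unit from $\mathbf b_i(j)$, times a unit from $\mathbf a_i(k)$, times $T_{i^*}(j+e,k+e)$.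

**(T5)** *$D_i(r,p)\approx T_{i^*,r-p}(2m+\varepsilon(i)+r+p)$ for $0\le p\le r\le m$.* By (5.2), $E_{2m+2p}=nc^pB_+$ and $E_{2m+h+2r}=c^rw_\circ B_+$. So by (L) $\mathbf a_i(2m+2p)\in R^\times n\overline{c^p}v_i$ and $\mathbf b_i(2m+h+2r)\in R^\times v_i^*\overline{c^r}^{\,-1}$. If $\varepsilon(i)=1$, then $i\notin I_{2m+2p}$ and $i^*\notin I_{2m+h+2r}$, so by (6.3) both indices may be raised by $1$. Hence $D_i(r,p)\approx T_i(2m+h+2r+\varepsilon(i),\,2m+2p+\varepsilon(i))$. Now use (T1).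

**(T6)** *$T_{i^*,m}(m+\varepsilon(i))=\mathrm{const}\cdot f_i$ with $\mathrm{const}\in\mathbb C^*$.* Write $g_{2m}=z\bar w=nb$ with $z\in N_+$, $b\in B_+$. As $z\bar wv_i\in\bar wv_i+(\text{vectors of other weights})$, we have $1=\langle v_i^*\bar w^{-1},z\bar wv_i\rangle=\varpi_i(b)f_i$, so $\langle v_i^*,\mathbf a_i(2m)\rangle=\varpi_i(b)=f_i^{-1}$. As $E_{2m+h}=w_\circ B_+$, $\mathbf b_i(2m+h)=\rho_i v_i^*$ with $\rho_i\in R^\times$. Then $\rho_if_i^{-1}=T_i(2m+h,2m)=\mathrm{const}\cdot T_{i^*}(2m,2m+h)=\mathrm{const}$ by (T1), (T0). So $T_{i^*}(0,2m+h)=\mathrm{const}\cdot\langle\mathbf b_i(2m+h),v_i\rangle=\mathrm{const}\cdot f_i$. For $i\in I_o$ the left side is $T_{i^*,m}(m)$. For $i\in I_e$ it equals $T_{i^*}(1,2m+h+1)=T_{i^*,m}(m+1)$ by (6.3).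

**(T7)** *Each $T_i(j,k)$ is homogeneous for $H$.* For $d\in H$, uniqueness of the chain gives $E_j(dnd^{-1})=dE_j(n)$. Put $d_j=v_j^{-1}(d)$, so $d_{j+1}=c_j^{-1}(d_j)$ and $d_j\big(\prod_{i\in I_j}x_i(t_{i,j})\bar s_i\big)d_{j+1}^{-1}=\prod_{i\in I_j}x_i(\alpha_i(d_j)t_{i,j})\bar s_i$. So $dg_j(n)d_j^{-1}$ are lifts of $E_j(dnd^{-1})$ of the required form, and by uniqueness $g_j(dnd^{-1})=dg_j(n)d_j^{-1}$. Hence $T_i(j,k)(dnd^{-1})=\langle v_i^*\bar w_\circ^{-1},d_jg_j(n)^{-1}g_k(n)d_k^{-1}v_i\rangle$ is a character of $d$ times $T_i(j,k)(n)$.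

## 7. Slices and algebraic independence

To compare the $T_{i,l}(u)$ we need transcendence bases made of them. By (T0), (T3) the levels $l=0,m$ are units and $l=-1,m+1$ vanish, so the levels $1\le l\le m-1$ carry the information.

**Definition.** A *slice* is a map $\tau:I\times\{1,\dots,m-1\}\to\mathbb Z_{\ge m}$ with $\tau(i,l)\equiv l+\varepsilon(i)+h\pmod 2$ and $|\tau(x)-\tau(y)|=1$ for adjacent $x,y$ (same $l$ and adjacent Dynkin nodes, or same $i$ and levels differing by one). It is *good* if the $|I|(m-1)$ functions $T_{i,l}(\tau(i,l))$ are nonzero and generate $\operatorname{Frac}R$ over $K$. The *flat slice* at $u_0\ge m$ is the one with values in $\{u_0,u_0+1\}$.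

The functions of a good slice are algebraically independent over $K$, since $\mathrm{trdeg}_K\operatorname{Frac}R=|I|(m-1)$. For $m=2$ a flat slice is just one function $T_{i,1}(u)$ per node, at one of two consecutive times according to the part containing the node.

**Lemma 7.1.** All flat slices at $u_0\ge m$ are good. The $|I|m$ functions $T_{i,l}(u)$, $1\le l\le m$, $u\in\{m,m+1\}$ (parity allowed), are algebraically independent over $\mathbb C$.

*Proof.* **Step 1: one good slice.** Put $\tau_0(i^*,r)=2m+\varepsilon(i)+r$. This is a slice, and by (T5) its functions are $\approx D_i(r,0)$, $1\le r\le m-1$. With $D_i(m,0)=f_i\in K$, Lemma 4.1 says $\tau_0$ is good.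

**Step 2: elementary moves preserve goodness.** Suppose a good slice has a local minimum $(i,l)$ of value $u-1$: all neighbors have value $u$. Replace the value by $u+1$. By (6.5), $T_{i,l}(u+1)=(A+B)/T_{i,l}(u-1)$, where $A=A_{i,l}(u)$ and $B=B_{i,l}(u)$ are monomials in the other slice functions times elements of $K^\times$. Here $B$ involves the functions $T_{i',l}(u)$ with $i'$ adjacent to $i$ (they exist as $|I|\ge2$), and $A$ does not. So $A+B\ne0$, and the new slice is good. In the same way a local maximum may be lowered by $2$ as long as the new value is $\ge m$.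

**Step 3: from $\tau_0$ up to a flat slice $\tau'\ge\tau_0$.** Let $\tau\le\tau'$ and $\tau\ne\tau'$. Choose $x$ with $\tau(x)<\tau'(x)$ and $\tau(x)$ minimal among such. A neighbor $y$ with $\tau(y)=\tau(x)-1$ would have $\tau(y)=\tau'(y)$, so $\tau'(x)\le\tau'(y)+1=\tau(x)$, a contradiction. So $x$ is a local minimum. Raise it by $2$; the result is still $\le\tau'$ by parity. After finitely many moves we reach $\tau'$.

**Step 4: between flat slices.** In the flat slice at $u_0$ the entries $u_0+1$ are local maxima, pairwise not adjacent. Lowering all of them gives the flat slice at $u_0-1$, if $u_0-1\ge m$. Raising all entries $u_0$ gives the flat slice at $u_0+1$. So all flat slices at $u_0\ge m$ are good.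

**Step 5: including level $m$.** By (T6) the functions $T_{i,m}(u)$ with $u\in\{m,m+1\}$ of the right parity are constant multiples of the $f_{i^*}$, which are algebraically independent generators of $K$. The rest are those of the flat slice at $m$, algebraically independent over $K$. $\square$

## 8. Cross-ratios, from which the units cancel

For $1\le l\le m-1$, $u\ge m$, $u-l\equiv\varepsilon(i)+h+1\pmod2$, put
$$Y_{i,l}(u):=A_{i,l}(u)/B_{i,l}(u)\in\operatorname{Frac}R.\tag{8.1}$$

**Lemma 8.1.**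

1. $Y_{i,l}(u)\notin K$, and $Y_{i,l}(u)$ is a quotient of nonzero homogeneous elements of $R$ of equal weight.
2. $Y_{i,l}(u+2N)=Y_{i,l}(u)$, $\ Y_{i,l}(u)=Y_{i^*,m-l}(u+N)$, $\ \gamma^*Y_{i,l}(u)=Y_{i^*,l}(u+e)$.
3. The $|I|(m-1)$ elements $Y_{i,l}(u)$, $u\in\{m,m+1\}$, are algebraically independent over $\mathbb C$.
4. For $1\le l\le m-1$, $u\ge m+1$, $u-l\equiv\varepsilon(i)+h$:
$$Y_{i,l}(u-1)Y_{i,l}(u+1)=\frac{\prod_{l'=l\pm1,\ 1\le l'\le m-1}\big(1+Y_{i,l'}(u)\big)}{\prod_{i'\ne i}\big(1+Y_{i',l}(u)^{-1}\big)^{-a_{i'i}}}.\tag{8.2}$$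

*Proof.* (1) Up to $K^\times$, $Y_{i,l}(u)$ is a Laurent monomial in the functions of the flat slice at $u$. It is nontrivial because $B$ involves functions that $A$ does not. These functions are independent over $K$, so $Y_{i,l}(u)\notin K$. In (6.5) the terms $A$, $B$, $A+B$ are nonzero, and $A$, $B$ and the product $A+B=T_{i,l}(u-1)T_{i,l}(u+1)$ are homogeneous by (T7). So $\operatorname{wt}A=\operatorname{wt}B$.

(2) With $j=u-1-l$ and $k=u-1+l+h$, the derivation of (6.5) gives
$$1+Y_{i,l}(u)^{-1}=\frac{A+B}{A}=\frac{T_i(j,k)\,T_i(j{+}2,k{+}2)}{T_i(j{+}2,k)\,T_i(j,k{+}2)}.\tag{8.3}$$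
Each of $\mathbf b_i(j),\mathbf b_i(j+2),\mathbf a_i(k),\mathbf a_i(k+2)$ occurs once in the numerator and once in the denominator. So the right side depends only on the four lines, and a constant common to all four pairings cancels. Shifting $j,k$ by $2N$ does not change the lines: this is the first equality. For the second, replace each $T_i(a,b)$ by $T_{i^*}(b,a)$ (common factor $\kappa_i$, (T1)) and then $j$ by $j+2N$. The result is (8.3) for $(i^*,j',k')=(i^*,k,j+2N)$. From $j'+k'=2(u+N)-2+h$ and $k'-j'=2(m-l)+h$ this is the expression for $Y_{i^*,m-l}(u+N)$. The third follows from the proof of (T4): the units attached to the $\mathbf a$'s and $\mathbf b$'s cancel, and so does $\kappa_i'$.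

(3) For each $(i,l)$ exactly one $u\in\{m,m+1\}$ has the right parity, and then $Y_{i,l}(u)$ is $T_{i,l+1}(u)$ times a Laurent monomial in functions of level $\le l$ at the same $u$. So the $Y$'s are Laurent monomials in the algebraically independent functions of Lemma 7.1, with exponent matrix unitriangular relative to the $T_{i,l+1}$. Hence they are algebraically independent.

(4) By (6.5), $T_{i,l'}(u-1)T_{i,l'}(u+1)=B_{i,l'}(u)(1+Y_{i,l'}(u))$ for $1\le l'\le m-1$, and $=B_{i,l'}(u)$ for $l'=0,m$, because $T_{i,-1}=T_{i,m+1}=0$ (for $l'=m$ we use $u\ge m+1$). Also $T_{i',l}(u-1)T_{i',l}(u+1)=A_{i',l}(u)(1+Y_{i',l}(u)^{-1})$ for $i'$ adjacent to $i$. Insert these into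
$$Y_{i,l}(u-1)Y_{i,l}(u+1)=\frac{\prod_{l'=l\pm1}T_{i,l'}(u-1)T_{i,l'}(u+1)}{\prod_{i'\ne i}\big(T_{i',l}(u-1)T_{i',l}(u+1)\big)^{-a_{i'i}}}.$$
The monomials cancel, since $\prod_{l'=l\pm1}B_{i,l'}(u)=\prod_{i'\ne i}\big(T_{i',l-1}(u)T_{i',l+1}(u)\big)^{-a_{i'i}}=\prod_{i'\neq i}A_{i',l}(u)^{-a_{i'i}}$. $\square$

*Example ($B_2$, $m=2$, by hand).* Here $h=4$, $N=6$, $*=\mathrm{id}$, $I_o=\{1\}$, $I_e=\{2\}$, and only $l=1$ occurs. The parity rule says that $Y_{i,1}(u)$ is defined for $u\equiv\varepsilon(i)$. So there is one function for each $u\ge2$; put $x_u=Y_{i,1}(u)^{-1}$. Label the nodes so that $a_{21}=-1$ and $a_{12}=-2$. Then (8.2) reads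
$$x_{u-1}x_{u+1}=1+x_u\ (u\text{ odd}),\qquad x_{u-1}x_{u+1}=(1+x_u)^2\ (u\text{ even}).$$
With $x_2=a$, $x_3=b$ algebraically independent,
$$x_4=\frac{1+b}a,\quad x_5=\frac{(1+a+b)^2}{a^2b},\quad x_6=\frac{b+(1+a)^2}{ab},\quad x_7=\frac{(1+a)^2}b,\quad x_8=a,\quad x_9=b.$$
(For $x_6$ use $a^2b+(1+a+b)^2=(1+b)(b+(1+a)^2)$; for $x_7$ use $ab+b+(1+a)^2=(1+a)(1+a+b)$.) The period is $6=N$. By Lemma 8.1(2), $\gamma^*x_u=x_{u+8}=x_{u+2}$. As $x_2,x_4,x_6$ are distinct, $(\gamma^*)^k$ fixes all $x_u$ if and only if $3\mid k$. By the next section a power of $\gamma^*$ that is trivial modulo frozen variables must fix all $x_u$. With Proposition 5.2 ($k=3$: $12\mid12$) this gives $\mathrm{PD}(c^2)=3$ for $B_2$.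

In general two things remain: to show that triviality modulo frozen variables forces all $Y$'s to be fixed, and to find the exact period of the $Y$'s without solving the recursion.

## 9. Rigidity: trivial modulo units means torus conjugation

For a homomorphism $\chi:Q\to R^\times$ let $\psi_\chi:R\to R$ be the algebra map with $\psi_\chi(f)=\chi(\beta)f$ for $f\in R_\beta$.

**Lemma 9.1.** For $\sigma=(\gamma^*)^k$ the following are equivalent:

* (a) $\sigma(b)\in\mathbb C^*\mathcal F\,b$ for all $b\in\mathbb B$;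
* (b) $\sigma(D_i(r,p))\approx D_i(r,p)$ for all $i$ and $0\le p\le r\le m$;
* (c) $\sigma=\psi_\chi$ for some $\chi$.

*Proof.* **(a)$\Rightarrow$(b).** All $D_i(r,p)$ are nonzero: for $1\le r-p\le m-1$ by (T5) and Lemma 7.1, and otherwise they are $1$ or $f_i$. So by (K1), (K2) they belong to $\mathbb B$.

**(c)$\Rightarrow$(a).** Elements of $\mathbb B$ are homogeneous, and $R^\times=\mathbb C^*\mathcal F$ by (4.2).

**(b)$\Rightarrow$(c), Step 1: the multipliers satisfy multiplicative relations.** Write $\sigma(D_i(r,p))=\mathsf g_i(r,p)D_i(r,p)$ with $\mathsf g_i(r,p)\in R^\times$ and $\mathsf g_i(r,r)=1$. Let $0\le p<r\le m-1$ and let $A,B$ be the two terms on the right of (4.4). By (T5), with $l=r-p$ and $u=2m+\varepsilon(i)+r+p+1$, we have $A\approx A_{i^*,l}(u)$. The choice of $(r',p')$ in (4.4), together with $a_{i'^*i^*}=a_{i'i}$, gives $B\approx B_{i^*,l}(u)$: for $i\in I_o$ the time is $2m+1+r+p=u$, for $i\in I_e$ it is $2m+r+p+2=u$. So $A/B\in R^\times\,Y_{i^*,l}(u)$,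 and $A/B\notin K$ by Lemma 8.1(1). Applying $\sigma$ to (4.4) gives $\mathsf G_1(A+B)=\mathsf G_2A+\mathsf G_3B$, where $\mathsf G_1,\mathsf G_2,\mathsf G_3\in R^\times\subset K$ are the corresponding products of $\mathsf g$'s. That is, $(\mathsf G_1-\mathsf G_2)A=(\mathsf G_3-\mathsf G_1)B$. Since $A/B\notin K$ and $A,B\neq0$, $\mathsf G_1=\mathsf G_2=\mathsf G_3$:
$$\mathsf g_i(r,p)\,\mathsf g_i(r{+}1,p{+}1)=\mathsf g_i(r{+}1,p)\,\mathsf g_i(r,p{+}1)=\prod_{i'\ne i}\mathsf g_{i'}(r',p')^{-a_{i'i}}.\tag{9.1}$$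
All terms of (4.4), including the left side, are nonzero and homogeneous, so the weights $\operatorname{wt}D_i(r,p)$ satisfy the additive version of (9.1).

**Step 2: choose $\chi$.** The weights $\operatorname{wt}D_i(1,0)=\varpi_i-c\varpi_i$ are $\alpha_i$ for $i\in I_o$ and $c_0\alpha_i\in\alpha_i+\sum_{i'\in I_o}\mathbb Z\alpha_{i'}$ for $i\in I_e$. They form a $\mathbb Z$-basis of $Q$. Define $\chi$ by $\chi(\operatorname{wt}D_i(1,0))=\mathsf g_i(1,0)$ and put $\phi_i(r,p)=\mathsf g_i(r,p)\,\chi(\operatorname{wt}D_i(r,p))^{-1}$. Then $\phi$ satisfies (9.1), $\phi_i(r,r)=1$ and $\phi_i(1,0)=1$.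

**Step 3: $\phi\equiv1$.** For $r=p+1$ we use induction on $p$. Suppose $\phi_i(p+1,p)=1$ for all $i$. Equality of the outer terms of (9.1) at $(p+1,p)$ gives $\phi_i(p+2,p+1)=1$ first for $i\in I_o$ (right side at $(p+1,p)$), then for $i\in I_e$ (right side at $(p+2,p+1)$ with $i'\in I_o$). For larger differences use the first equality in (9.1), which expresses $\phi_i(r+1,p)$ through values with differences $r-p$ and $r-p-1$.

**Step 4: from the minors to all of $R$.** So $\sigma$ and $\psi_\chi$ agree on all $D_i(r,0)$, $1\le r\le m$. If $f\in R$, Lemma 4.1 gives $\mathsf Pf=\mathsf P'$ with polynomials $\mathsf P\neq0$ and $\mathsf P'$ in these functions. Then $\sigma(\mathsf P)\big(\sigma(f)-\psi_\chi(f)\big)=0$. As $\sigma$ is injective (Lemma 2.3), $\sigma(\mathsf P)\ne0$, so $\sigma(f)=\psi_\chi(f)$. $\square$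

## 10. The tropical recursion and the exact period

We prove Theorem 2.1. Let $\sigma=(\gamma^*)^k$. By Lemma 2.3 and Lemma 9.1 we must show that (b), equivalently (c), holds if and only if (I) or (II) holds. Write $i^{*k}$ for $*$ applied $k$ times. Since $\gamma^*$ preserves $R^\times$, iterating (T4) and Lemma 8.1(2) gives
$$\sigma(T_{i,l}(u))\approx T_{i^{*k},l}(u+ke),\qquad\sigma(Y_{i,l}(u))=Y_{i^{*k},l}(u+ke),\qquad ke\equiv-kh\pmod{2N}.\tag{10.1}$$

**Sufficiency.** We check (b). For $r-p\in\{0,m\}$, $D_i(r,p)$ is a unit and there is nothing to prove. For $1\le l=r-p\le m-1$, by (T5) it suffices that $\sigma T_{i,l}(u)\approx T_{i,l}(u)$ for all $i$ and $u\ge m$.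

*Case (I).* $2N\mid ke$ and $i^{*k}=i$, so (T2) gives it. (This is Proposition 5.2 again.)

*Case (II).* Here $m=2$, $l=1$ and $ke\equiv N\pmod{2N}$. By (T2) and (T3),
$$\sigma T_{i,1}(u)\approx T_{i^{*k},1}(u+N)\approx T_{i^{*(k+1)},1}(u)=T_{i,1}(u),$$
since level $m-l$ is again level $1$, and $k+1$ is even or $*=\mathrm{id}$.

**Necessity.** Assume (c): $\sigma=\psi_\chi$. By Lemma 8.1(1) each $Y_{i,l}(u)$ is a quotient of homogeneous elements of equal weight, so $\sigma$ fixes it. With (10.1),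
$$Y_{i^{*k},l}(u+ke)=Y_{i,l}(u)\quad\text{for all }i,\ 1\le l\le m-1,\ u\ge m\ (\text{parity allowed}).\tag{10.2}$$

**Step 1: $N\mid kh$.** The purpose is to detect the shift $ke$ modulo $N$; we do this on one explicit solution of the limit of (8.2) at large scale.

*Step 1a: pass to the tropical recursion.* By (8.2), all $Y_{i,l}(u)$, $u\ge m$, are subtraction-free rational functions of the $Y_{i,l}(u)$ with $u\in\{m,m+1\}$, and these are algebraically independent by Lemma 8.1(3). So (10.2) is an identity of rational functions, and it holds for every positive real solution of (8.2). Take initial values $e^{s\,y_{i,l}(u)}$, $u\in\{m,m+1\}$, and let $s\to\infty$. From $\max(sa,0)\le\log(1+e^{sa})\le\max(sa,0)+\log2$ we get $\frac1s\log(1+e^{sa_s})\to[a]_+:=\max(a,0)$ whenever $a_s\to a$. By induction on $u$, $\frac1s\log Y_{i,l}(u)\to y_{i,l}(u)$, where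
$$y_{i,l}(u-1)+y_{i,l}(u+1)=\sum_{l'=l\pm1,\ 1\le l'\le m-1}[y_{i,l'}(u)]_+-\sum_{i'\ne i}(-a_{i'i})\,[-y_{i',l}(u)]_+ .\tag{10.3}$$
Hence every real solution of (10.3) satisfies $y_{i^{*k},l}(u+ke)=y_{i,l}(u)$.

*Step 1b: a solution by separation of variables.* On a positive solution only the sum over $l'$ survives, on a negative one only the sum over $i'$. So we look for $y_{i,l}(u)=F(u)\zeta_i\mu_l$ with eigenvectors in both directions. Let $\zeta_i>0$ be as in (3.3) and $\mu_l=\sin(\pi l/m)>0$. Since $\mu_0=\mu_m=0$, $\sum_{l'=l\pm1,\,1\le l'\le m-1}\mu_{l'}=2\cos(\pi/m)\mu_l$. Then (10.3) holds if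
$$F(u-1)+F(u+1)=2\cos(\tfrac\pi m)[F(u)]_+-2\cos(\tfrac\pi h)[-F(u)]_+\quad\text{for all }u.\tag{10.4}$$
Let $F:\mathbb Z\to\mathbb R$ be $N$-periodic with
$$F(u)=-\frac{\sin(\pi u/h)}{\sin(\pi/h)}\ (0\le u\le h),\qquad F(u)=\frac{\sin(\pi(u-h)/m)}{\sin(\pi/m)}\ (h\le u\le h+m).$$
For $0<u<h$, $F(u)<0$ and both sides of (10.4) equal $2\cos(\pi/h)F(u)$. For $h<u<N$, $F(u)>0$ and both sides equal $2\cos(\pi/m)F(u)$. At $u=h$ the left side is $-1+1=0$, and at $u=0$ it is $F(-1)+F(1)=1-1=0$; the right side is $0$ in both cases. So (10.4) holds. For $B_2$, $m=2$, one period of $F$ is $0,-1,-\sqrt2,-1,0,1$.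

*Step 1c: read off the shift.* We get $F(u+ke)\,\zeta_{i^{*k}}\mu_l=F(u)\,\zeta_i\mu_l$ for all admissible $(i,l,u)$. As $I_o,I_e\neq\emptyset$, all integers $u\ge m$ occur. So, by $N$-periodicity, $F(u+ke)$ and $F(u)$ have the same sign for all $u\in\mathbb Z$. Now $F$ is negative exactly for $u\equiv1,\dots,h-1$ and positive exactly for $u\equiv h+1,\dots,h+m-1\pmod N$; both sets are nonempty. So $u\equiv0$ is the only class mod $N$ with $F(u)=0$ and $F(u+1)<0$. Hence $N\mid ke$, i.e. $N\mid kh$.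

**Step 2: decide between (I) and (II).** By Step 1, $kh$ is congruent to $0$ or $N$ modulo $2N$.

*If $kh\equiv0\pmod{2N}$*, then (10.2) and $2N$-periodicity give $Y_{i^{*k},l}(u)=Y_{i,l}(u)$ for $u\in\{m,m+1\}$. These elements are algebraically independent, hence distinct for distinct $(i,l)$. So $i^{*k}=i$ for all $i$, i.e. $k$ is even or $*=\mathrm{id}$. This is (I).

*If $kh\equiv N\pmod{2N}$*, then $ke\equiv N\pmod{2N}$, and for $u\in\{m,m+1\}$ (10.2) and Lemma 8.1(2) give
$$Y_{i,l}(u)=Y_{i^{*k},l}(u+N)=Y_{i^{*(k+1)},m-l}(u).$$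
By Lemma 8.1(3), $m-l=l$ for all $1\le l\le m-1$; taking $l=1$ gives $m=2$. Also $i^{*(k+1)}=i$ for all $i$, i.e. $k$ is odd or $*=\mathrm{id}$. This is (II).

This proves Theorem 2.1, and with the arithmetic of Section 2 it proves Corollary 2.2, so the conjecture (2.1) is true. $\blacksquare$
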